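# Grassmann orbitopes that are not projections of spectrahedra

## 1. Oriented planes, their convex hulls, and linear matrix inequalities

Throughout, $1\le d<n$, and "smooth" means $C^\infty$. We give $\wedge_d\mathbb R^n$ the inner product with $\langle v_1\wedge\cdots\wedge v_d,\,w_1\wedge\cdots\wedge w_d\rangle=\det(\langle v_i,w_j\rangle)$; the vectors $e_{i_1}\wedge\cdots\wedge e_{i_d}$ with $i_1<\dots<i_d$ form an orthonormal basis. The group $SO(n)$ acts linearly and isometrically by $g(v_1\wedge\cdots\wedge v_d)=gv_1\wedge\cdots\wedge gv_d$.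

**Definition 1 (the orbit).** $X_{d,n}\subset\wedge_d\mathbb R^n$ is the $SO(n)$-orbit of $e_1\wedge\cdots\wedge e_d$.

Since $d<n$, every orthonormal $d$-tuple can be completed to a positively oriented orthonormal basis. So $X_{d,n}$ is the set of all $v_1\wedge\cdots\wedge v_d$ with $v_1,\dots,v_d$ orthonormal. By Gram–Schmidt, and by changing the sign of $v_1$ if necessary, this is also the set of all decomposable vectors of norm $1$. The vector $v_1\wedge\cdots\wedge v_d$ depends only on the oriented plane $P$ spanned by the $v_i$, and we write it $\xi_P$. So $X_{d,n}$ is the Grassmannian of oriented $d$-planes in its Plücker embedding. Reversing the orientation gives $X_{d,n}=-X_{d,n}$.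

*Example.* $X_{1,n}$ is the unit sphere $S^{n-1}$. Under $u\wedge v\mapsto u\times v$, the orbit $X_{2,3}$ becomes the unit sphere $S^2$.

**Definition 2 (Grassmann orbitope).** $\mathcal G_{d,n}=\operatorname{conv}X_{d,n}$.

*Example.* $\mathcal G_{1,n}$ is the closed unit ball of $\mathbb R^n$. In general $\mathcal G_{d,n}$ is compact, and since $X=-X$ it contains $0$.

**Definition 3 (spectrahedron).** A spectrahedron is the intersection of the cone of positive semidefinite (psd) real symmetric matrices of some size with an affine subspace.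

*Example.* The unit disk is $\big\{(x,y):\begin{pmatrix}1+x&y\\y&1-x\end{pmatrix}\succeq0\big\}$: the trace is $2>0$ and the determinant is $1-x^2-y^2$. The ball in $\mathbb R^n$ is given by $\begin{pmatrix}1&x^T\\x&I\end{pmatrix}\succeq0$, which by the Schur complement means $1-|x|^2\ge0$.

**Definition 4 (projected spectrahedron).** A projected spectrahedron is the image of a spectrahedron under a linear map.

*Example.* The set $x^4+y^4\le1$ is a projected spectrahedron: it is the set of $(x,y)$ for which there are $u,v$ with $u\ge x^2$, $v\ge y^2$, $u^2+v^2\le1$, that is, with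
$$\begin{pmatrix}u&x\\x&1\end{pmatrix}\succeq0,\qquad\begin{pmatrix}v&y\\y&1\end{pmatrix}\succeq0,\qquad\begin{pmatrix}1+u&v\\v&1-u\end{pmatrix}\succeq0 .$$

This example uses a convenient reformulation. A projected spectrahedron is the same thing as a set $\pi(\mathcal S)$ with $\mathcal S=\{z\in\mathbb R^m:M(z)\succeq0\}$, where $M(z)=M_0+\sum z_iM_i$ is a symmetric matrix pencil and $\pi$ is affine. In one direction, parametrize the affine subspace of matrices affinely. In the other, write $z_i=z_i^+-z_i^-$ and append to $M(z)$ diagonal entries $z_i^+,z_i^-\ge0$ and a constant entry $1$; the resulting matrices, for all values of the $z_i^\pm$, form an affine subspace, and $\pi(z)$ is a *linear* function of such a matrix, because the $z_i^\pm$ and the constant $1$ are among its entries. Consequently any finite system of linear matrix inequalities (LMIs) and linear equations with auxiliary variables defines a projected spectrahedron. Linear images of projected spectrahedra, and their intersections with affine subspaces, are again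 projected spectrahedra.

**Definition 5 (comass, polar body).** A linear functional $\varphi$ on $\wedge_d\mathbb R^n$ is the same as an alternating $d$-form. Its comass is $\max_{\xi\in X_{d,n}}\varphi(\xi)$. The polar body $\mathcal G_{d,n}^\circ=\{\varphi:\varphi\le1\text{ on }\mathcal G_{d,n}\}$ is the comass unit ball.

*Example.* On $\mathbb R^4=\mathbb C^2$ let $J$ be multiplication by $i$ and $\omega(u,v)=\langle Ju,v\rangle$. For orthonormal $u,v$ we have $\omega(u,v)\le|Ju||v|=1$, with equality for $v=Ju$. So $\omega$ has comass $1$.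

**Definition 6 (semialgebraic).** A subset of $\mathbb R^N$ is semialgebraic if it is a finite union of sets given by finitely many polynomial equations and strict polynomial inequalities; a map is semialgebraic if its graph is. By Tarski–Seidenberg, images of semialgebraic sets under semialgebraic maps are semialgebraic.

*Example.* $M\mapsto M^{1/2}$ on psd matrices is semialgebraic: its graph is $\{(M,R):R=R^T\succeq0,\ R^2=M\}$. The orbit $X_{d,n}$ is semialgebraic, being the image of $SO(n)$ under a polynomial map. As an orbit of a compact Lie group it is a compact embedded smooth submanifold.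

We use two standard facts.

**(S1)** A surjective semialgebraic map $A\to B$ has a semialgebraic section, possibly discontinuous. (For $z\mapsto z^2$ from the unit circle to itself no continuous section exists, since its degree $k$ would satisfy $2k=1$. Choosing the root on a half-open half circle is a semialgebraic section.)

**(S2)** A semialgebraic map $f:X\to\mathbb R^p$ on a semialgebraic smooth submanifold $X$ (all of one dimension) is smooth on a dense open subset of $X$. Indeed, $X$ has a finite partition into semialgebraic smooth submanifolds on which $f$ is smooth. The strata of dimension $\dim X$ are open in $X$; the others have a union of dimension $<\dim X$, hence with empty interior. So the union of the open strata is dense. (For $f(x)=|x|$ on $\mathbb R$ the dense open set is $x\neq0$.)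

**Definition 7 (local sum of squares).** A function $\ell$ on a manifold $X$ is a sum of squares near $\xi_0$ if, on some neighborhood of $\xi_0$, $\ell=\sum_{j=1}^kf_j^2$ with finitely many smooth $f_j$.

*Example.* On the sphere $X_{1,n}$ the affine function $1-x_1$ vanishes at $e_1$ and is nonnegative. It is a sum of squares, since $1-x_1=\frac12|x-e_1|^2$ when $|x|=1$.

Now the question can be posed. Grassmann orbitopes are in general not spectrahedra; in particular $\mathcal G_{3,6}$ is not. Raman Sanyal, Frank Sottile and Bernd Sturmfels write in "Orbitopes", arXiv:0911.5436 (2009), about Grassmann orbitopes: "We do not know whether they are linear projections of spectrahedra." So: *can every $\mathcal G_{d,n}$ be described by linear matrix inequalities if auxiliary variables are allowed?* The answer is no.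

**Theorem 1.** $\mathcal G_{3,16}$ is not a projected spectrahedron.

**Theorem 2.**
(a) If $\min(d,n-d)\le2$, then $\mathcal G_{d,n}$ is a projected spectrahedron.
(b) If $\min(d,n-d)\ge3$ and $\max(d,n-d)\ge13$, then $\mathcal G_{d,n}$ is not a projected spectrahedron.
(c) If $\min(d,n-d)\ge4$ and $\max(d,n-d)\ge8$, then $\mathcal G_{d,n}$ is not a projected spectrahedron. (This part uses Fawzi's published theorem on separable states, quoted in Section 8.)
In (b) and (c), the polar body (the comass unit ball) is not a projected spectrahedron either.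

The pairs not decided here are those with $\min(d,n-d)=3$ and $\max(d,n-d)\le12$, and those with $4\le\min(d,n-d)\le\max(d,n-d)\le7$. They do not affect the answer to the question.

## 2. Vectors, 2-vectors and the nuclear norm: Theorem 2(a)

For $d=1$ the orbitope is a ball, which is a spectrahedron by the example after Definition 3.

The first case that is not a ball is $\mathcal G_{2,4}$, and it can be done by hand. On $\wedge_2\mathbb R^4$ the Hodge star satisfies $*^2=1$, so $\xi=\xi_++\xi_-$ with $*\xi_\pm=\pm\xi_\pm$, each part ranging over a $3$-dimensional space. Moreover $\xi\wedge\xi=\langle\xi,*\xi\rangle\,\mathrm{vol}=(|\xi_+|^2-|\xi_-|^2)\,\mathrm{vol}$. A 2-vector in normal form $\lambda_1v_1\wedge v_2+\lambda_2v_3\wedge v_4$ satisfies $\xi\wedge\xi=\pm2\lambda_1\lambda_2\mathrm{vol}$, so $\xi$ is decomposable iff $\xi\wedge\xi=0$ iff $|\xi_+|=|\xi_-|$. Hence $X_{2,4}=S^2\times S^2$ with both radii $1/\sqrt2$, and $\mathcal G_{2,4}$ is a product of two balls, a spectrahedron.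

The normal form of a 2-vector handles all of $d=2$.

**Proof of Theorem 2(a).**

**Step 1: reduce to $d\le2$ by duality.** The Hodge star sends $v_1\wedge\cdots\wedge v_d$ to $v_{d+1}\wedge\cdots\wedge v_n$ for each positively oriented orthonormal basis. It is a linear isomorphism taking $X_{d,n}$ onto $X_{n-d,n}$. Hence $\mathcal G_{d,n}\cong\mathcal G_{n-d,n}$, and we may assume $d\le2$. The case $d=1$ is done.

**Step 2: identify $\mathcal G_{2,n}$ with a norm ball.** Identify $u\wedge v$ with the skew matrix $uv^T-vu^T$, and let $\|A\|_*$ be the nuclear norm, the sum of the singular values. For orthonormal $u,v$ the singular values of $uv^T-vu^T$ are $1,1,0,\dots,0$, so the nuclear norm is $2$; since the nuclear norm ball is convex, $\mathcal G_{2,n}\subseteq\{A\text{ skew}:\|A\|_*\le2\}$. Conversely, a skew $A$ has a normal form $\sum\lambda_i\,v_{2i-1}\wedge v_{2i}$ with $(v_j)$ orthonormal and $\lambda_i\ge0$, and then $\|A\|_*=2\sum\lambda_i$. If $\|A\|_*\le2$, then $\sum\lambda_i\le1$, and $A=\sum\lambda_i\,v_{2i-1}\wedge v_{2i}+(1-\sum\lambda_i)\cdot0$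 lies in $\mathcal G_{2,n}$, because $0\in\mathcal G_{2,n}$.

**Step 3: describe the nuclear norm ball by LMIs.** We claim that $\|A\|_*\le2$ iff there are symmetric $P,Q$ with
$$\begin{pmatrix}P&A\\A^T&Q\end{pmatrix}\succeq0,\qquad\operatorname{tr}P+\operatorname{tr}Q\le4 .$$
If $\|A\|_*\le2$, take a singular value decomposition $A=U_0\Sigma V_0^T$ and put $P=(AA^T)^{1/2}=U_0\Sigma U_0^T$, $Q=(A^TA)^{1/2}=V_0\Sigma V_0^T$. The block matrix is $\begin{pmatrix}U_0\\V_0\end{pmatrix}\Sigma\begin{pmatrix}U_0\\V_0\end{pmatrix}^T\succeq0$ and the traces add up to $2\|A\|_*\le4$. Conversely, given $P,Q$, choose an orthogonal $U$ with $\langle A,U\rangle=\|A\|_*$ (namely $U=U_0V_0^T$). The matrix $\begin{pmatrix}I&-U\\-U^T&I\end{pmatrix}=\begin{pmatrix}I\\-U^T\end{pmatrix}\begin{pmatrix}I&-U\end{pmatrix}$ is psd, and the trace pairing of two psd matrices is nonnegative, so $\operatorname{tr}P+\operatorname{tr}Q-2\langle A,U\rangle\ge0$. Thus $2\|A\|_*\le4$. So $\mathcal G_{2,n}$ is a projected spectrahedron. $\square$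

The argument rests on the normal form of a skew matrix, which is special to $d=2$. For $d\ge3$ we look for an obstruction.

## 3. Nonnegative affine functions on the orbit are local sums of squares

A projected spectrahedron is convex and semialgebraic, but $\mathcal G_{d,n}$ has both properties, so they give no obstruction. We need a property of projected spectrahedra that uses the matrices. Here is the natural thought: if $\ell\ge0$ on $\pi(\mathcal S)$, then LMI duality writes $\ell\circ\pi$ as $\langle B,M(\cdot)\rangle+\lambda$ with $B\succeq0$ and $\lambda\ge0$. Lift $x\in X$ to some $\zeta(x)\in\mathcal S$ and put $R(x)=M(\zeta(x))^{1/2}$. Then $\ell(x)$ is a sum of squares of linear combinations of the entries of $R(x)$. The trouble is that $R$ need not be smooth: the lift $\zeta$ may jump, and the square root is not smooth where the rank of $M(\zeta(x))$ drops. By (S2) we get smoothness only on a dense open set, and the point $\xi_0$ where we want to test $\ell$ may well lie outside it. What rescues the argument is that this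 set does not depend on $\ell$, and that $SO(n)$ moves $\xi_0$ into it.

**Lemma 1.** Suppose $\mathcal G_{d,n}$ is a projected spectrahedron. Let $\ell$ be an affine function with $\ell\ge0$ on $X=X_{d,n}$, and let $\xi_0\in X$. Then on some neighborhood of $\xi_0$ in $X$, $\ell$ is a finite sum of squares of smooth functions.

**Proof.** Let $\mathcal G_{d,n}=\pi(\mathcal S)$ with $\mathcal S=\{z\in\mathbb R^m:M(z)\succeq0\}$ and $\pi$ affine.

**Step 1: arrange a point where $M$ is positive definite.** This makes LMI duality exact. Replace $\mathbb R^m$ by the affine hull of $\mathcal S$, with new affine coordinates. Let $z_0$ be a relative interior point of $\mathcal S$ and $K=\ker M(z_0)$. For $z\in\mathcal S$ the point $z'=z_0+\epsilon(z_0-z)$ lies in $\mathcal S$ for small $\epsilon>0$, and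
$$M(z_0)=\tfrac1{1+\epsilon}\big(M(z')+\epsilon M(z)\big).$$
For $v\in K$ this gives $0=v^TM(z')v+\epsilon v^TM(z)v$, both terms being $\ge0$. So $v^TM(z)v=0$, and $M(z)v=0$ because $M(z)\succeq0$. Thus $K\subseteq\ker M(z)$ for all $z\in\mathcal S$, and, the condition $M(z)v=0$ being affine in $z$, for all $z$ in the affine hull. Each $M(z)$ is therefore $0$ on $K$ and maps $K^\perp$ to itself; replacing $M(z)$ by its compression to $K^\perp$ does not change $\mathcal S$. If $K^\perp=0$, then $\mathcal S$ is an affine space and its bounded image $\mathcal G_{d,n}$ is a point. This is false, since $\mathcal G_{d,n}$ contains $\xi_0\ne-\xi_0$. So we may assume $M(z_0)\succ0$.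

**Step 2 (Farkas step): certify nonnegativity on $\mathcal S$.** *Let $L$ be affine with $L\ge0$ on $\mathcal S$. Then $L=\langle B,M(\cdot)\rangle+\lambda$ for some $B\succeq0$, $\lambda\ge0$.* Here $\langle B,M\rangle=\operatorname{tr}(BM)$.

Let $\mathcal K$ be the convex cone of all functions $\langle B,M(\cdot)\rangle+\lambda$ with $B\succeq0,\lambda\ge0$, inside the finite-dimensional space of affine functions. It is closed: if $\langle B_k,M(\cdot)\rangle+\lambda_k$ converges, then its value $\langle B_k,M(z_0)\rangle+\lambda_k$ at $z_0$ is bounded. Both summands are $\ge0$, and $M(z_0)\succeq\delta I$ with $\delta>0$, so $\delta\operatorname{tr}B_k$ and $\lambda_k$ are bounded. A subsequence of $(B_k,\lambda_k)$ converges, and its limit represents the limit function.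

Suppose $L\notin\mathcal K$. Separation gives a linear functional
$$\Lambda\Big(\alpha+\sum\beta_iz_i\Big)=t\alpha+\sum\beta_iy_i$$
with $\Lambda\ge0$ on $\mathcal K$ and $\Lambda(L)<0$. Since $1\in\mathcal K$, $t\ge0$.

- If $t>0$, scale so that $t=1$. Then $\Lambda$ is evaluation at $y$, so $\langle B,M(y)\rangle\ge0$ for all $B\succeq0$. Hence $M(y)\succeq0$, so $y\in\mathcal S$, while $L(y)=\Lambda(L)<0$: a contradiction.
- If $t=0$, then $\langle B,\sum y_iM_i\rangle\ge0$ for all $B\succeq0$, so $\sum y_iM_i\succeq0$ and $z_0+sy\in\mathcal S$ for all $s\ge0$. But $L(z_0+sy)=L(z_0)+s\Lambda(L)\to-\infty$: a contradiction.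

**Step 3: sums of squares on a dense open set independent of $\ell$.** The map $\pi:\mathcal S\cap\pi^{-1}(X)\to X$ is surjective and semialgebraic. By (S1) there is a semialgebraic $\zeta:X\to\mathcal S$ with $\pi\circ\zeta=\mathrm{id}_X$. Then $R(x)=M(\zeta(x))^{1/2}$ is semialgebraic on $X$, and by (S2) it is smooth on a dense open $U\subset X$. Now let $\ell$ be any affine function with $\ell\ge0$ on $X$. Then $\ell\ge0$ on $\operatorname{conv}X=\pi(\mathcal S)$, so $L=\ell\circ\pi\ge0$ on $\mathcal S$. By Step 2, $L=\langle B,M(\cdot)\rangle+\lambda$; write $B=\sum_jb_jb_j^T$. For $x\in U$,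
$$\ell(x)=L(\zeta(x))=\sum_jb_j^TM(\zeta(x))b_j+\lambda=\sum_j|R(x)b_j|^2+(\sqrt\lambda)^2,$$
a finite sum of squares of smooth functions on $U$. The set $U$ was chosen before $\ell$.

**Step 4: move $\xi_0$ into $U$.** $SO(n)$ acts transitively on $X$ by diffeomorphisms that are restrictions of linear maps. Choose $g\in SO(n)$ with $g\xi_0\in U$. The function $\ell\circ g^{-1}$ is affine and nonnegative on $X$, so by Step 3 it is a sum of squares of smooth functions near $g\xi_0$. Composing with $g$ proves the claim at $\xi_0$. $\square$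

To prove Theorem 1 it therefore suffices to find a 3-form $\varphi\le1$ on $X_{3,16}$ and a point $\xi_0$ with $\varphi(\xi_0)=1$ such that $1-\varphi$ is not a sum of squares of smooth functions near $\xi_0$.

## 4. A nonnegative quartic in four variables that is not a sum of squares

What must the Taylor expansion of $\ell=1-\varphi$ at $\xi_0$ look like? Since $\xi_0$ is a minimum with value $0$, the expansion starts with a psd quadratic form, and every psd quadratic form is a sum of squares of linear forms. So the Hessian alone never obstructs. We should restrict $\ell$ to a family $\psi(x)\in X$, $\psi(0)=\xi_0$, along which the quadratic term vanishes. The cubic term then vanishes too, by nonnegativity, and the first term is a nonnegative quartic form in $x$. We want it not to be a sum of squares of quadratic forms. By a classical theorem of Hilbert, every nonnegative quartic form in at most three variables is such a sum of squares, so we need $x\in\mathbb R^4$ at least.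

Here is the quartic that will fit:
$$F_0(x,y,z,w)=(y^2+64z^2+64w^2)(x^2+y^2+z^2+w^2)-(8xw+3yz)^2-81y^2w^2 .$$
Its shape, a product of two quadratic forms minus two squares, is what Section 5 requires. In the expansion, the coefficient of $y^2w^2$ is $1+64-81=-16$, that of $y^2z^2$ is $1+64-9=56$, that of $z^2w^2$ is $64+64=128$, and that of $x^2w^2$ is $64-64=0$. Hence
$$F_0=(y^2-8w^2)^2+64z^4+56y^2z^2+128z^2w^2+x^2(y^2+64z^2)-48xyzw. \tag{1}$$

**Lemma 2.** $F_0\ge0$, and $F_0$ is not a sum of squares of quadratic forms.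

**Proof.**

**Step 1: nonnegativity, by completing squares in $x$ and then in $w^2$.** By continuity assume $(y,z)\ne0$. Put $Y=y^2$, $Z=z^2$, $W=w^2$ and
$$m=\frac{YZ}{Y+64Z}\in[0,Z],\qquad e=Y-8Z+36m .$$
The terms of (1) involving $x$ are $x^2(Y+64Z)-48xyzw$. Completing the square subtracts $\frac{576\,YZW}{Y+64Z}=576mW$. So
$$F_0=(Y+64Z)\Big(x-\frac{24yzw}{Y+64Z}\Big)^2+P,$$
$$P=(Y-8W)^2+64Z^2+56YZ+128ZW-576mW=64W^2-16eW+R,\qquad R=Y^2+56YZ+64Z^2 .$$
Now $R-(Y-8Z)^2=72YZ=72m(Y+64Z)$, hence
$$R-e^2=72m(Y+64Z)-72m(Y-8Z)-1296m^2=72m\cdot72Z-1296m^2=1296\,m(4Z-m)\ge0,$$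
because $0\le m\le Z$. Thus $P=(8W-e)^2+(R-e^2)\ge0$, and $F_0\ge0$.

**Step 2: not a sum of squares, by comparing coefficients.** Suppose $F_0=\sum h_j^2$ with quadratic forms $h_j$. The coefficient of $x^4$ in $F_0$ is $0$, and in $\sum h_j^2$ it is the sum of the squares of the $x^2$-coefficients, so no $h_j$ contains $x^2$. Given this, the coefficient of $x^2w^2$ in $\sum h_j^2$ is the sum of squares of the $xw$-coefficients; it is $0$, so no $h_j$ contains $xw$. Setting $x=z=0$ gives $(y^2-8w^2)^2=\sum h_j(0,y,0,w)^2$. Each binary form $h_j(0,y,0,w)$ vanishes on the two lines $y^2=8w^2$, so it equals $\mu_j(y^2-8w^2)$, and $\sum\mu_j^2=1$. In particular no $h_j$ contains $yw$, and the $w^2$-coefficient of $h_j$ is $-8\mu_j$. Let $\alpha_j,\beta_j,\nu_j$ be the coefficients of $xy$, $zw$, $z^2$ in $h_j$. Compare coefficients: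

- $x^2y^2$: $\sum\alpha_j^2=1$, since there are no $x^2$ terms;
- $z^4$: $\sum\nu_j^2=64$;
- $z^2w^2$: $\sum\beta_j^2-16\sum\nu_j\mu_j=128$, so by Cauchy–Schwarz $\sum\beta_j^2\le128+16\cdot8\cdot1=256$;
- $xyzw$: of the products $(xy)(zw)$, $(xz)(yw)$, $(xw)(yz)$ only the first occurs, so $2\sum\alpha_j\beta_j=-48$.

Thus $24=\big|\sum\alpha_j\beta_j\big|\le1\cdot16$, a contradiction. $\square$

The mechanism is this: the other coefficients allow a sum of squares to have an $xyzw$-coefficient of size at most $32$, while nonnegativity tolerates $48$.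

## 5. A 3-form built from a bilinear map

**The ansatz.** Take an orthogonal sum $H=V_1\oplus V_2\oplus V_3$, a bilinear map $\mathcal W:V_2\times V_3\to V_1$, and set
$$t(u,v,w)=\langle u^{(1)},\mathcal W(v^{(2)},w^{(3)})\rangle,\qquad\varphi(u_1,u_2,u_3)=\sum_{\sigma\in S_3}\operatorname{sgn}(\sigma)\,t(u_{\sigma1},u_{\sigma2},u_{\sigma3}), \tag{2}$$
where $u^{(i)}$ is the component of $u$ in $V_i$. This is an alternating 3-form, and $\varphi(u,v,w)=t(u,v,w)$ when $u\in V_1$, $v\in V_2$, $w\in V_3$. The best choice of unit $u\in V_1$ against given $B\in V_2$, $C\in V_3$ is $u=\mathcal W(B,C)/|\mathcal W(B,C)|$, and it gives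
$$\varphi\Big(\frac{\mathcal W(B,C)}{|\mathcal W(B,C)|},\frac B{|B|},\frac C{|C|}\Big)=\frac{|\mathcal W(B,C)|}{|B||C|}.$$
So if $|\mathcal W(B,C)|\le|B||C|$, then $\varphi\le1$ on planes with one basis vector in each $V_i$, and the defect $|B|^2|C|^2-|\mathcal W(B,C)|^2$ controls how $1-\varphi$ vanishes.

**Where the obvious hope fails.** One would hope that $|\mathcal W(B,C)|\le|B||C|$ already implies comass $\le1$. It does not. Take $V_1=V_2=V_3=\mathbb R^3$ and $\mathcal W(b,c)=b\times c$, so that $t(u,v,w)=\det(u^{(1)},v^{(2)},w^{(3)})$ and $|\mathcal W(b,c)|\le|b||c|$. The vectors $u_i=\frac1{\sqrt3}(e_i,e_i,e_i)\in\mathbb R^9$ are orthonormal, and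
$$\varphi(u_1,u_2,u_3)=\frac1{3\sqrt3}\sum_\sigma\operatorname{sgn}(\sigma)\det(e_{\sigma1},e_{\sigma2},e_{\sigma3})=\frac6{3\sqrt3}=\frac2{\sqrt3}>1 .$$
The planes that cause trouble are those lying obliquely to the three summands. On them the six terms of (2) can cooperate, because the values of $\mathcal W$ can point in three independent directions at full strength. The remedy is to let only *one* scalar component of $\mathcal W$ be of full size and keep the others small. Section 6 shows that this suffices, and the construction below has a parameter $\varepsilon$ for this purpose.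

**Choosing $\mathcal W$.** Let $V_2=V_3=\mathbb R\oplus E$ with $E$ a 4-dimensional Euclidean space, and let the test family be $B=C=(1,x)$, $x\in E$. Try $\mathcal W=(\text{scalar},\ \text{small part }N,\ \text{small part }q)$ with value $(1+\langle x,Dx\rangle,\,2Nx,\,q(x,x))$ on the family. Then
$$|B|^4-|\mathcal W|^2=(1+|x|^2)^2-(1+\langle x,Dx\rangle)^2-4|Nx|^2-|q(x,x)|^2 .$$
The quadratic part is $2|x|^2-2\langle x,Dx\rangle-4|Nx|^2$. It vanishes iff $D=I-2N^*N$, and the quartic part is then $|x|^4-\langle x,Dx\rangle^2-|q(x,x)|^2=4|Nx|^2(|x|^2-|Nx|^2)-|q(x,x)|^2$: a product of two quadratic forms minus squares, the shape of $F_0$. Now the precise definitions.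

**Definition 8 (the data $E,N,D,q$).** Let $\varepsilon=\frac1{32}$ and $\nu(x)=\varepsilon^2(x_2^2+64x_3^2+64x_4^2)$ for $x\in\mathbb R^4$. Let $E$ be $\mathbb R^4$ with the inner product whose squared norm is
$$|x|^2=x_1^2+x_2^2+x_3^2+x_4^2+\nu(x).$$
Define

- $N:E\to\mathbb R^3$, $N(x)=\varepsilon(x_2,8x_3,8x_4)$, so that $|Nx|^2=\nu(x)\le64\varepsilon^2|x|^2=\frac1{16}|x|^2$;
- $D=I-2N^*N$, the adjoint being taken in $E$; it is symmetric, and since $0\preceq N^*N\preceq\frac1{16}I$, we have $\|D\|\le1$; also $\langle x,Dx\rangle=|x|^2-2\nu(x)$;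
- $q:E\times E\to\mathbb R^2$ symmetric bilinear with $q(x,x)=2\varepsilon\,(8x_1x_4+3x_2x_3,\ 9x_2x_4)$.

*Example.* For $x=(0,1,0,0)$: $\nu(x)=\varepsilon^2$, $|x|^2=1+\varepsilon^2$, $\langle x,Dx\rangle=1-\varepsilon^2$, $q(x,x)=0$, and $|x|^4-\langle x,Dx\rangle^2=4\varepsilon^2=4\varepsilon^2F_0(0,1,0,0)$.

This agreement is general. Since $|x|^2-\nu(x)=\sum x_i^2$,
$$F(x):=|x|^4-\langle x,Dx\rangle^2-|q(x,x)|^2=4\nu(|x|^2-\nu)-|q(x,x)|^2=4\varepsilon^2F_0(x)\ge0. \tag{3}$$
Indeed $4\nu(|x|^2-\nu)=4\varepsilon^2(x_2^2+64x_3^2+64x_4^2)\sum x_i^2$ and $|q(x,x)|^2=4\varepsilon^2\big((8x_1x_4+3x_2x_3)^2+81x_2^2x_4^2\big)$.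

**Two bounds.** We use that a symmetric bilinear form $\beta$ with $|\beta(x,x)|\le\kappa|x|^2$ satisfies $|\beta(b,c)|\le\kappa|b||c|$, by the spectral theorem. For a vector-valued symmetric $\beta$ with $|\beta(x,x)|\le\kappa|x|^2$, apply this to $\langle t,\beta\rangle$ for each unit vector $t$; again $|\beta(b,c)|\le\kappa|b||c|$.

(i) Let $Q(b,c)=(\langle b,Dc\rangle,q(b,c))\in\mathbb R^3$, a symmetric bilinear map. By (3), $|Q(x,x)|^2=|x|^4-F(x)\le|x|^4$. Hence $|Q(b,c)|\le|b||c|$.

(ii) By (3), $|q(x,x)|^2\le4\nu(|x|^2-\nu)\le4\nu|x|^2\le\frac14|x|^4$. Hence $|q(b,c)|\le\frac12|b||c|$.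

**The map $\mathcal W$.** Let $V_1=\mathbb R\oplus\mathbb R^3\oplus\mathbb R^2$ and $V_2=V_3=\mathbb R\oplus E$, so $\dim H=6+5+5=16$, and fix an isometry $H\cong\mathbb R^{16}$. For $B=(b_0,b)\in V_2$, $C=(c_0,c)\in V_3$ put
$$\mathcal W(B,C)=\big(b_0c_0+\langle b,Dc\rangle,\ N(b_0c+c_0b),\ q(b,c)\big)\in V_1 .$$
With $\tau=b_0c-c_0b$,
$$|B|^2|C|^2-|\mathcal W(B,C)|^2=\langle\tau,(I-N^*N)\tau\rangle+|b|^2|c|^2-|Q(b,c)|^2\ge0. \tag{4}$$

To verify the identity, expand $|B|^2|C|^2=b_0^2c_0^2+b_0^2|c|^2+c_0^2|b|^2+|b|^2|c|^2$ and the three squares in $|\mathcal W|^2$. The left side becomes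
$$b_0^2(|c|^2-|Nc|^2)+c_0^2(|b|^2-|Nb|^2)-2b_0c_0\big(\langle b,Dc\rangle+\langle Nb,Nc\rangle\big)+|b|^2|c|^2-\langle b,Dc\rangle^2-|q(b,c)|^2 .$$
Since $D=I-2N^*N$, we have $\langle b,Dc\rangle+\langle Nb,Nc\rangle=\langle b,(I-N^*N)c\rangle$, so the first three terms are $\langle\tau,(I-N^*N)\tau\rangle$. The last three are $|b|^2|c|^2-|Q(b,c)|^2$. The inequality follows from $N^*N\preceq\frac1{16}I$ and (i).

Let $t$ and $\varphi$ be given by (2) for this $\mathcal W$. With $e_i\in V_i$ the unit vector of the $0$-th coordinate (in $V_1$, of the first summand $\mathbb R$), $\varphi(e_1\wedge e_2\wedge e_3)=\langle e_1,\mathcal W(e_2,e_3)\rangle=1$.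

## 6. The comass of the 3-form is at most one

We must bound $\varphi$ on *all* 3-planes, including the oblique ones that broke the cross product. The problem will be reduced to a trigonometric sum with three weights $h_i\in[0,1]$. For the cross product example the weights are $1,1,1$ and the sum reaches $2/\sqrt3$; the next lemma says that $\sum h_i^2\le2$ is enough.

**Lemma 3.** Let $h_i\in[0,1]$ with $\sum_{i=1}^3h_i^2\le2$, and let $c_i,s_i\ge0$ with $c_i^2+s_i^2=1$. Then
$$S:=h_1c_1s_2s_3+h_2s_1c_2s_3+h_3s_1s_2c_3\le1 .$$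

**Proof.** $S$ is unchanged when the indices are permuted simultaneously, so let $h_3$ be the smallest weight. Let $\alpha_i\in[0,\frac\pi2]$ with $\sin\alpha_i=h_i$ for $i=1,2$, and $\alpha_3=\pi-\alpha_1-\alpha_2\in[0,\pi]$. Then
$$\cos\alpha_3=\sin\alpha_1\sin\alpha_2-\cos\alpha_1\cos\alpha_2. \tag{5}$$

**Step 1: $h_3\le\sin\alpha_3$.** This lets us replace the weights by the sines of three angles with sum $\pi$. If $\alpha_1+\alpha_2\le\frac\pi2$, then $\sin\alpha_3=\sin(\alpha_1+\alpha_2)\ge\sin\alpha_1=h_1\ge h_3$. Otherwise $\cos\alpha_3=-\cos(\alpha_1+\alpha_2)\ge0$. From (5), $(\cos\alpha_3+\cos\alpha_1\cos\alpha_2)^2=(1-\cos^2\alpha_1)(1-\cos^2\alpha_2)$, which simplifies to $\sum\cos^2\alpha_i=1-2\prod\cos\alpha_i$, i.e. $\sum\sin^2\alpha_i=2+2\prod\cos\alpha_i\ge2$. Hence $\sin^2\alpha_3\ge2-h_1^2-h_2^2\ge h_3^2$, and $\sin\alpha_3\ge0$.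

**Step 2: remove the third angle and write the defect as squares.** Since $s_1s_2c_3\ge0$, replacing $h_3$ by $\sin\alpha_3$ does not decrease $S$. After the replacement, $S=s_3(\sin\alpha_1c_1s_2+\sin\alpha_2s_1c_2)+c_3\sin\alpha_3s_1s_2$, and Cauchy–Schwarz in $(c_3,s_3)$ gives
$$S^2\le\mathcal E:=\sin^2\alpha_3\,s_1^2s_2^2+(\sin\alpha_1c_1s_2+\sin\alpha_2s_1c_2)^2 .$$
Write $1=(c_1^2+s_1^2)(c_2^2+s_2^2)=c_1^2c_2^2+c_1^2s_2^2+s_1^2c_2^2+s_1^2s_2^2$. Subtracting $\mathcal E$,
$$1-\mathcal E=c_1^2c_2^2+\cos^2\alpha_1c_1^2s_2^2+\cos^2\alpha_2s_1^2c_2^2+\cos^2\alpha_3s_1^2s_2^2-2\sin\alpha_1\sin\alpha_2\,c_1s_1c_2s_2 ,$$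
and inserting $\sin\alpha_1\sin\alpha_2=\cos\alpha_1\cos\alpha_2+\cos\alpha_3$ from (5),
$$1-\mathcal E=(\cos\alpha_1c_1s_2-\cos\alpha_2s_1c_2)^2+(c_1c_2-\cos\alpha_3s_1s_2)^2\ge0 .$$
So $S^2\le1$. $\square$

**Proposition 4.** $|\varphi(\xi)|\le1$ for all $\xi\in X_{3,16}$.

**Proof.** Let $P\subset H$ be a 3-plane and $\mathcal Y=V_2\oplus V_3$, so $H=V_1\oplus\mathcal Y$ and $\dim\mathcal Y=10$. For either orientation of $P$, $|\varphi(\xi_P)|=|\varphi(u_1,u_2,u_3)|$ for every orthonormal basis $u_1,u_2,u_3$ of $P$.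

**Step 1: choose a basis adapted to $V_1$ and $\mathcal Y$.** Choose the basis so that it diagonalizes the symmetric form $\langle u^{(1)},u'^{(1)}\rangle$ on $P$. Then the $V_1$-components of the $u_i$ are pairwise orthogonal, and since the $u_i$ are orthogonal, so are the $\mathcal Y$-components. Hence
$$u_i=c_ix_i+s_iy_i,\qquad c_i,s_i\ge0,\quad c_i^2+s_i^2=1,$$
with unit $x_i\in V_1$ (arbitrary if $c_i=0$) and orthonormal $y_1,y_2,y_3\in\mathcal Y$ (if some $s_i=0$, complete to an orthonormal triple).

**Step 2: reduce to the sum of Lemma 3.** For $y,y'\in\mathcal Y$ put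
$$\Omega(y,y')=\mathcal W(y^{(2)},y'^{(3)})-\mathcal W(y'^{(2)},y^{(3)})\in V_1 .$$
By (2), for $x\in V_1$ the terms of $\varphi(x,y,y')$ with $y$ or $y'$ in the first slot vanish, so $\varphi(x,y,y')=t(x,y,y')-t(x,y',y)=\langle x,\Omega(y,y')\rangle$. Also $\varphi$ vanishes if two arguments lie in $V_1$ (one of them occupies slot 2 or 3 of $t$) or if all three lie in $\mathcal Y$ (slot 1 gives $0$). Expanding $\varphi(u_1,u_2,u_3)$, only terms with exactly one $x_i$ survive, so with $\{i,j,k\}=\{1,2,3\}$,
$$|\varphi(u_1,u_2,u_3)|\le h_1c_1s_2s_3+h_2s_1c_2s_3+h_3s_1s_2c_3,\qquad h_i=|\langle x_i,\Omega(y_j,y_k)\rangle|\le|\Omega(y_j,y_k)| .$$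
It remains to show $h_i\le1$ and $\sum h_i^2\le2$.

**Step 3: a bound for skew-symmetrized bilinear maps.** Let $\mathcal B:V_2\times V_3\to\mathbb R^p$ be bilinear with $|\mathcal B(B,C)|\le\kappa|B||C|$, and $\Omega_{\mathcal B}(y,y')=\mathcal B(y^{(2)},y'^{(3)})-\mathcal B(y'^{(2)},y^{(3)})$. Then
$$|\Omega_{\mathcal B}(y,y')|\le\kappa\big(|y^{(2)}||y'^{(3)}|+|y^{(3)}||y'^{(2)}|\big)\le\kappa|y||y'| ,$$
by Cauchy–Schwarz for the vectors $(|y^{(2)}|,|y^{(3)}|)$ and $(|y'^{(3)}|,|y'^{(2)}|)$. With $\mathcal B=\mathcal W$ and $\kappa=1$, by (4), this gives $h_i\le1$.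

**Step 4: $\sum h_i^2<2$, component by component.** This is the point where the smallness of $N$ and $q$ pays. Write $\Omega=(\Omega_0,\Omega_N,\Omega_q)$ according to $V_1=\mathbb R\oplus\mathbb R^3\oplus\mathbb R^2$, and apply Step 3 to each component of $\mathcal W$.

- Since $\|D\|\le1$, $|b_0c_0+\langle b,Dc\rangle|\le|b_0||c_0|+|b||c|\le|B||C|$. So $\Omega_0$ is a *scalar* alternating form with $|\Omega_0(y,y')|\le|y||y'|$. In the basis $y_1,y_2,y_3$ of $\operatorname{span}(y_1,y_2,y_3)$ it is a skew $3\times3$ matrix. Such a matrix is $v\mapsto a\times v$ for a vector $a$ whose coordinates are, up to sign, the three entries above the diagonal, and its operator norm is $|a|$. Hence $\sum_{j<k}\Omega_0(y_j,y_k)^2=|a|^2\le1$.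
- $|N(b_0c+c_0b)|\le\frac14(|b_0||c|+|c_0||b|)\le\frac14|B||C|$, so each $|\Omega_N(y_j,y_k)|^2\le\frac1{16}$ and $\sum_{j<k}|\Omega_N(y_j,y_k)|^2\le\frac3{16}$.
- $|q(b,c)|\le\frac12|b||c|\le\frac12|B||C|$ by (ii), so $\sum_{j<k}|\Omega_q(y_j,y_k)|^2\le\frac34$.

Adding up, $\sum h_i^2\le1+\frac3{16}+\frac34=1+\frac{15}{16}<2$, and Lemma 3 gives $|\varphi(u_1,u_2,u_3)|\le1$. $\square$

## 7. Quartic contact and the proof of Theorem 1

Let $\ell=1-\varphi$ and $\xi_0=e_1\wedge e_2\wedge e_3$. By Proposition 4, $\ell\ge0$ on $X=X_{3,16}$, and $\ell(\xi_0)=0$.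

**Step 1: compute $\ell$ along the test family.** For $x\in E$ near $0$ let $B=(1,x)$, written $B^{(2)}$ as an element of $V_2$ and $B^{(3)}$ as an element of $V_3$, and put
$$\mathcal W=\mathcal W(B^{(2)},B^{(3)})=(1+\langle x,Dx\rangle,\ 2Nx,\ q(x,x))\ne0 .$$
The map
$$\psi(x)=\frac{\mathcal W}{|\mathcal W|}\wedge\frac{B^{(2)}}{|B|}\wedge\frac{B^{(3)}}{|B|}$$
is smooth near $0$ and takes values in $X$, since the three unit vectors lie in the mutually orthogonal spaces $V_1,V_2,V_3$. Also $\psi(0)=\xi_0$. We have $\varphi(\psi(x))=|\mathcal W|/|B|^2$. In (4) with $b=c=x$ and $b_0=c_0=1$ we get $\tau=0$, so $|B|^4-|\mathcal W|^2=|x|^4-|Q(x,x)|^2=F(x)$. Since $|B|^2=1+|x|^2$ and $F$ is a quartic form,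
$$\ell(\psi(x))=1-\sqrt{1-\frac{F(x)}{(1+|x|^2)^2}}=\tfrac12F(x)+O(|x|^6). \tag{6}$$

**Step 2: a sum of squares for $\ell$ would give one for $F_0$.** Suppose $\mathcal G_{3,16}$ were a projected spectrahedron. By Lemma 1, $\ell=\sum_{j=1}^kf_j^2$ near $\xi_0$ with smooth $f_j$. By (6), $(f_j\circ\psi)^2\le\ell\circ\psi=O(|x|^4)$, so $f_j\circ\psi=O(|x|^2)$. Thus the constant and linear Taylor terms vanish and $f_j\circ\psi=g_j+O(|x|^3)$ with a quadratic form $g_j$. Comparing the terms of degree $4$ in $\ell\circ\psi=\sum(f_j\circ\psi)^2$,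
$$\sum_jg_j^2=\tfrac12F=2\varepsilon^2F_0 .$$
So $F_0$ is a sum of squares of quadratic forms, contradicting Lemma 2. This proves Theorem 1. $\square$

Hence not every Grassmann orbitope is a linear projection of a spectrahedron.

## 8. From one orbitope to many: monotonicity, separable states, polar bodies

### 8.1 Monotonicity in $d$ and $n-d$, and part (b)

**Lemma 5.** If $\mathcal G_{d,n}$ is not a projected spectrahedron, then neither is $\mathcal G_{d',n'}$ whenever $d'\ge d$ and $n'-d'\ge n-d$.

**Proof.**

**Step 1: $\mathcal G_{d,n}$ is a linear image of $\mathcal G_{d,n+1}$.** Let $p:\mathbb R^{n+1}\to\mathbb R^n$ be the orthogonal projection. The map $\wedge_dp$ sends decomposable vectors to decomposable vectors. It is the orthogonal projection of $\wedge_d\mathbb R^{n+1}$ onto $\wedge_d\mathbb R^n$, so it does not increase norms. Each $\xi\in X_{d,n+1}$ is therefore sent to $t\xi'$ with $t\in[0,1]$ and $\xi'\in X_{d,n}$, and $t\xi'\in\mathcal G_{d,n}$ because $0\in\mathcal G_{d,n}$. Moreover $\wedge_dp$ fixes $X_{d,n}\subset X_{d,n+1}$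 pointwise. So $\wedge_dp(\mathcal G_{d,n+1})=\mathcal G_{d,n}$.

**Step 2: $\mathcal G_{d,n}$ is a linear image of $\mathcal G_{d+1,n+1}$.** By duality (Section 2) $\mathcal G_{d+1,n+1}\cong\mathcal G_{n-d,n+1}$; by Step 1 this maps linearly onto $\mathcal G_{n-d,n}\cong\mathcal G_{d,n}$.

**Step 3: combine.** Step 1 raises $n-d$ by one and keeps $d$; Step 2 raises $d$ by one and keeps $n-d$. Repeating them, $\mathcal G_{d,n}$ is a linear image of $\mathcal G_{d',n'}$. Linear images of projected spectrahedra are projected spectrahedra. $\square$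

**Proof of Theorem 2(b).** By duality we may assume $d=\min(d,n-d)\ge3$ and $n-d\ge13$. Apply Lemma 5 to $\mathcal G_{3,16}$, which has $(d,n-d)=(3,13)$, and Theorem 1. $\square$

### 8.2 Separable states as a linear image of a face of $\mathcal G_{4,12}$, and part (c)

**Definition 9 (separable states).** $\mathrm{Sep}(3,3)=\operatorname{conv}\{xx^*\otimes yy^*:x,y\in\mathbb C^3,\ |x|=|y|=1\}$, a set of Hermitian $9\times9$ matrices.

*Example.* $\frac19I_3\otimes I_3=\frac19\sum_{j,k}e_je_j^*\otimes e_ke_k^*$ lies in $\mathrm{Sep}(3,3)$.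

**Theorem (H. Fawzi, "The set of separable states has no finite semidefinite representation except in dimension $3\times2$", Comm. Math. Phys. 386 (2021)).** $\mathrm{Sep}(3,3)$ is not a projected spectrahedron.

**Proof of Theorem 2(c).** By duality and Lemma 5 it suffices to treat $\mathcal G_{4,12}$, with $(d,n-d)=(4,8)$. The plan is to cut $\mathcal G_{4,12}$ by affine subspaces and map the result linearly onto $\mathrm{Sep}(3,3)$. Write $\mathbb R^{12}=\mathbb C^3\oplus\mathbb C^3$ with complex structure $J$, let $\pi_j$ be the projection to the $j$-th summand, and let $\omega(u,v)=\langle Ju,v\rangle$ be the Kähler form. Then $\omega=\omega_1+\omega_2$ with $\omega_j(u,v)=\langle J\pi_ju,\pi_jv\rangle$. For a 2-form $\eta$, $\eta^2=\eta\wedge\eta$ is the 4-form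
$$\eta^2(v_1,v_2,v_3,v_4)=2\big(\eta(v_1,v_2)\eta(v_3,v_4)-\eta(v_1,v_3)\eta(v_2,v_4)+\eta(v_1,v_4)\eta(v_2,v_3)\big).$$

**Step 1 (Wirtinger): $\frac12\omega^2\le1$ on $X_{4,12}$, with equality exactly on complex planes with complex orientation.** For an oriented 4-plane $P$, $\omega|_P$ is represented by the skew operator $u\mapsto\mathrm{pr}_PJu$ of norm $\le1$. Choose an oriented orthonormal basis $v_1,\dots,v_4$ of $P$ in which $\omega(v_1,v_2)=\mu_1$, $\omega(v_3,v_4)=\mu_2$ and the other values $\omega(v_i,v_j)$, $i<j$, vanish; then $|\mu_i|\le1$ and $\frac12\omega^2(\xi_P)=\mu_1\mu_2\le1$. If equality holds, then $|\mu_1|=|\mu_2|=1$, so $|\mathrm{pr}_PJu|=|u|=|Ju|$ on $P$, i.e. $JP=P$; moreover $v_2=\mu_1Jv_1$ and $v_4=\mu_2Jv_3$, so $\mu_1\mu_2=1$ says that $v_1,\dots,v_4$ has the orientation of $v_1,Jv_1,v_3,Jv_3$, the complex orientation. Conversely, for a complex plane with complex orientation take $v_1,Jv_1,v_3,Jv_3$ with $v_1,v_3$ a unitary basis; this gives the value $1$.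

Let $\mathcal F_1=\mathcal G_{4,12}\cap\{\frac12\omega^2=1\}$. A convex combination of points of $X$ has $\frac12\omega^2=1$ only if each point with positive weight does. So $\mathcal F_1$ is the convex hull of the $\xi_P$ with $P$ complex and complex oriented.

**Step 2: cut down to products of lines.** Let $P$ be complex with complex orientation. Diagonalize the Hermitian form $|\pi_jv|^2$ on $P$ in a unitary basis $v_1,v_3$, with eigenvalues $a_1,a_2\ge0$. So $\pi_jv_1,\pi_jv_3$ are Hermitian orthogonal with squared norms $a_1,a_2$. In the real basis $v_1,Jv_1,v_3,Jv_3$ we get $\omega_j(v_1,Jv_1)=|\pi_jv_1|^2=a_1$ and $\omega_j(v_3,Jv_3)=a_2$. All mixed values of $\omega_j$ between $\{v_1,Jv_1\}$ and $\{v_3,Jv_3\}$ are, up to sign, the real or imaginary part of the Hermitian product of $\pi_jv_1$ and $\pi_jv_3$, hence $0$. So $\omega_j^2(\xi_P)=2a_1a_2\ge0$, with $\omega_j^2(\xi_P)=0$ iff $\operatorname{rank}_{\mathbb C}\pi_j|_P\le1$. As in Step 1, $\mathcal F_2=\mathcal F_1\cap\{\omega_1^2=\omega_2^2=0\}$ is the convex hull of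 the $\xi_P$ with $P$ complex, complex oriented, and both ranks $\le1$.

For such $P$, the kernels $\ker\pi_2|_P=P\cap(\mathbb C^3\oplus0)$ and $\ker\pi_1|_P=P\cap(0\oplus\mathbb C^3)$ are both nonzero. They intersect trivially and $\dim_{\mathbb C}P=2$, so $P=L_1\oplus L_2$ with complex lines $L_1,L_2$, one in each summand. Conversely, every such $P$ has both ranks equal to $1$. Thus
$$\mathcal F_2=\operatorname{conv}\{(x\wedge ix)\wedge(y\wedge iy):x\in\mathbb C^3\oplus0,\ y\in0\oplus\mathbb C^3,\ |x|=|y|=1\}\subset\wedge_2\mathbb R^6\otimes\wedge_2\mathbb R^6\subset\wedge_4\mathbb R^{12},$$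
where $a\otimes b$ is identified with $a\wedge b$ for $a$ in $\wedge_2$ of the first summand and $b$ in $\wedge_2$ of the second.

**Step 3: map $\mathcal F_2$ onto $\mathrm{Sep}(3,3)$.** The real linear map
$$\rho:\wedge_2\mathbb R^6\to M_3(\mathbb C),\qquad\rho(u\wedge v)=\tfrac i2(uv^*-vu^*),$$
is well defined, since the right side is real bilinear and alternating in $u,v\in\mathbb C^3=\mathbb R^6$. From $x(ix)^*=-i\,xx^*$ and $(ix)x^*=i\,xx^*$ we get $\rho(x\wedge ix)=\frac i2(-2i)xx^*=xx^*$. So $\rho\otimes\rho$, followed by $M_3(\mathbb C)\otimes_{\mathbb R}M_3(\mathbb C)\to M_3(\mathbb C)\otimes_{\mathbb C}M_3(\mathbb C)$, takes $(x\wedge ix)\wedge(y\wedge iy)$ to $xx^*\otimes yy^*$ and hence $\mathcal F_2$ onto $\mathrm{Sep}(3,3)$.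

If $\mathcal G_{4,12}$ were a projected spectrahedron, so would be its affine sections $\mathcal F_1$ and $\mathcal F_2$, and then the linear image $\mathrm{Sep}(3,3)$. This contradicts Fawzi's theorem. $\square$

### 8.3 The comass unit balls

**Proof of the last statement of Theorem 2.** The aim is to show that if the polar of $\mathcal G_{d,n}$ is a projected spectrahedron, then so is $\mathcal G_{d,n}$.

**Step 1: bipolarity.** $\mathcal G_{d,n}$ is compact and convex. It contains $0$ in its interior, since $X=-X$ and $X$ spans $\wedge_d\mathbb R^n$ (it contains all $\pm e_{i_1}\wedge\cdots\wedge e_{i_d}$). Hence $K=\mathcal G_{d,n}^\circ$ is compact with $0$ in its interior, and $K^\circ=\mathcal G_{d,n}$.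

**Step 2: describe $K^\circ$ by LMIs.** Suppose $K=\pi(\mathcal S)$ is a projected spectrahedron. Step 1 of the proof of Lemma 1 used only that the projected set is bounded and not a point, so we may present $K$ with $M(z_0)\succ0$ for some $z_0\in\mathcal S$. A linear $\ell$ lies in $K^\circ$ iff $1-\ell\circ\pi\ge0$ on $\mathcal S$. By the Farkas step of Lemma 1 (the converse direction being clear, as $\langle B,M(z)\rangle\ge0$ on $\mathcal S$),
$$K^\circ=\{\ell\text{ linear}:\ \exists\,B\succeq0,\ \lambda\ge0,\ \ 1-\ell\circ\pi=\langle B,M(\cdot)\rangle+\lambda\}.$$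
The condition consists of LMIs in $(B,\lambda)$ and, comparing the coefficients of two affine functions, finitely many linear equations in $(\ell,B,\lambda)$. So $K^\circ=\mathcal G_{d,n}$ is a projected spectrahedron.

In cases (b) and (c) this is false, so there the comass unit ball $K$ is not a projected spectrahedron. $\square$
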